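
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The second Veronese power of the Jordan operad is not quadratic}


\begin{abstract}
In every Jordan algebra the operation $\{a,b,c\}=(ab)c+a(bc)-b(ac)$ makes the underlying space a Jordan triple system. Dotsenko, Markl and Remm conjectured that, over a field of characteristic zero, all identities of this operation follow from the axioms of Jordan triple systems; equivalently, that the Veronese power $\mathrm{Jord}^{[2]}$ of the operad of Jordan algebras is quadratic. We disprove this over every field of characteristic zero. The counterexample is a $54$-dimensional triple system, the double of the split Albert algebra: it is not a homomorphic image of a triple system of elements of an associative algebra, and it is too large to come from a $27$-dimensional exceptional Jordan algebra. By Zelmanov's theorem on prime Jordan algebras there is no third possibility. We also characterize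 the algebras over $\mathrm{Jord}^{[2]}$ among the triple systems that satisfy a primeness condition and have no nonzero nil ideals, and we determine for which prime nondegenerate Jordan algebras the double is an algebra over $\mathrm{Jord}^{[2]}$.
\end{abstract}

\section{The question and the answer}

Throughout, $k$ is a field of characteristic zero.

\subsection*{Jordan algebras and the ternary operation}

A \emph{Jordan algebra} is a commutative, not necessarily associative algebra satisfying $(ab)(aa)=a(b(aa))$. The model is an associative algebra $R$ with the new product $\frac12(ab+ba)$; this Jordan algebra is denoted $R^+$. The operad $\mathrm{Jord}$ of Jordan algebras is generated by one commutative binary operation $a_1,a_2\mapsto a_1a_2$, subject to the linearized identity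
\begin{multline*}
((a_1a_2)a_3)a_4+((a_1a_4)a_3)a_2+((a_2a_4)a_3)a_1\\
=(a_1a_2)(a_3a_4)+(a_1a_3)(a_2a_4)+(a_1a_4)(a_2a_3).
\end{multline*}
It is weight graded by the number of products, so an operation of weight $r$ has arity $r+1$.

For a weight graded operad $\mathcal P$, the $m$th \emph{Veronese power} $\mathcal P^{[m]}$ is the suboperad generated by the operations of weight $m$. Thus $\mathrm{Jord}^{[2]}$ is generated by the weight two component $\mathrm{Jord}_{(2)}$. Since the relations of $\mathrm{Jord}$ begin in arity four, $\mathrm{Jord}_{(2)}$ has the basis
\[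
p_1=(a_2a_3)a_1,\qquad p_2=(a_1a_3)a_2,\qquad p_3=(a_1a_2)a_3 .
\]
One operation generates it as an $S_3$-module, namely
\begin{equation}\label{eq:triple}
\{a_1,a_2,a_3\}=(a_1a_2)a_3+a_1(a_2a_3)-a_2(a_1a_3)=p_3+p_1-p_2 ,
\end{equation}
because $\{a_1,a_2,a_3\}+\{a_2,a_1,a_3\}=2p_3$. To see what it measures, expand it in $R^+$:
\begin{align*}
4\{a,b,c\}={}&(abc+bac+cab+cba)+(abc+acb+bca+cba)\\
&-(bac+bca+acb+cab)=2(abc+cba).
\end{align*}
So in $R^+$ we have $\{a,b,c\}=\frac12(abc+cba)$, the symmetrized associative triple product.

A \emph{Jordan triple system}, called a \emph{triple} from now on, is a vector space with a trilinear operation $\{-,-,-\}$ satisfying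
\begin{gather}
\{a_1,a_2,a_3\}=\{a_3,a_2,a_1\},\label{eq:sym}\\
\begin{aligned}
\{a_1,a_2,\{a_3,a_4,a_5\}\}={}&\{\{a_1,a_2,a_3\},a_4,a_5\}-\{a_3,\{a_2,a_1,a_4\},a_5\}\\
&+\{a_3,a_4,\{a_1,a_2,a_5\}\}.
\end{aligned}\label{eq:jts}
\end{gather}
Let $\mathrm{JTS}$ be the operad of triples. It is known \cite{DMR} that the operation \eqref{eq:triple} satisfies \eqref{eq:sym} and \eqref{eq:jts} in every Jordan algebra, and that these are its only quadratic relations. Hence there is a natural surjection $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$, and one may ask whether anything new happens in higher arity.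

\begin{conjecture}[{\cite{DMR}}]
We have $\mathrm{JTS}\cong\mathrm{Jord}^{[2]}$. In other words, all relations satisfied by the operation \eqref{eq:triple} in any Jordan algebra follow from the axioms of Jordan triple systems; in yet other words, the operad $\mathrm{Jord}^{[2]}$ is quadratic.
\end{conjecture}

We say that a triple $T$ \emph{is a $\mathrm{Jord}^{[2]}$-algebra} if the action of $\mathrm{JTS}$ on $T$ factors through $\mathrm{Jord}^{[2]}$, that is, if all elements of the kernel of $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$ vanish identically on $T$. Every Jordan algebra, with the operation \eqref{eq:triple}, is one, and the class of such triples is closed under subtriples, products and quotients. To disprove the conjecture it suffices to find a triple that is not a $\mathrm{Jord}^{[2]}$-algebra.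

\subsection*{Doubles}

To test the conjecture one wants triples that are not Jordan algebras in disguise. Here is a natural supply. For a Jordan algebra $A'$ put $T(A')=A'e_+\oplus A'e_-$, two copies of $A'$, with
\begin{equation}\label{eq:double}
\{xe_i,ye_j,ze_l\}=
\begin{cases}
\{x,y,z\}e_i & \text{if } i=l\neq j,\\
0 & \text{otherwise.}
\end{cases}
\end{equation}
This is a triple (Section~\ref{sec:double}); we call it the \emph{double} of $A'$. For $A'=R^+$ it is found inside a Jordan algebra, as the off-diagonal $2\times2$ matrices: send $xe_+$ to $xE_{12}$ and $ye_-$ to $yE_{21}$ in $M_2(R)^+$. The only nonzero products of three matrix units from $\{E_{12},E_{21}\}$ are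
\[
E_{12}E_{21}E_{12}=E_{12},\qquad E_{21}E_{12}E_{21}=E_{21},
\]
so $\{xE_{12},yE_{21},zE_{12}\}=\frac12(xyz+zyx)E_{12}$, the same with the two units exchanged, and all other types of products vanish. This is \eqref{eq:double}. So doubles of this kind are $\mathrm{Jord}^{[2]}$-algebras and speak for the conjecture.

They do so because $M_2(R)$ provides extra room, and the extra room is needed. Already for the one-dimensional algebra $A'=k$, the triple $k$ satisfies $\{a,b,c\}=\{b,a,c\}$, while in $T(k)$ we have $\{e_+,e_-,e_+\}=e_+$ and $\{e_-,e_+,e_+\}=0$. So $T(k)$ does not satisfy the identities of $k$; it satisfies those of the larger algebra $M_2(k)^+$. One is led to ask what happens if $A'$ is exceptional, so that there is no associative $R$ to begin with. Let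
\[
A=A_k=H_3(\mathbb O)
\]
be the split Albert algebra over $k$: the $3\times3$ Hermitian matrices over the split octonions, a unital central simple Jordan algebra of dimension $27$.

\begin{theorem}\label{thm:main}
Over every field $k$ of characteristic zero, the $54$-dimensional Jordan triple system $T(A)$ is not a $\mathrm{Jord}^{[2]}$-algebra. Hence the surjection $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$ is not injective, $\mathrm{JTS}\not\cong\mathrm{Jord}^{[2]}$, and $\mathrm{Jord}^{[2]}$ is not quadratic.
\end{theorem}

The conjecture is therefore false. The argument does not produce an explicit element of the kernel, nor its arity.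

\subsection*{The idea}

If $T(A)$ were a $\mathrm{Jord}^{[2]}$-algebra, it would be a quotient of a subtriple of some Jordan algebra $J$ (Section~\ref{sec:operads}). Nothing is known about $J$, but $T(A)$ is simple and not nil, and this allows us to replace $J$ by a quotient that is prime and nondegenerate (Section~\ref{sec:prime}). Zelmanov's theorem then leaves two cases. Either $J$ is an image of a special Jordan algebra, which is impossible because $A$ could then be recovered as such an image (Section~\ref{sec:double}). Or $J$ lies in a $27$-dimensional algebra over an extension field $F$ of $k$. This does not bound $\dim_kT(A)$ by linear algebra alone, since $F$ may be infinite-dimensional over $k$; but an alternating identity carries the bound $27$ down to $T(A)$, whose dimension is $54$ (Section~\ref{sec:dimension}).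

Section~\ref{sec:complements} turns the same argument into two classification statements: Theorem~\ref{thm:class} describes all $\mathrm{Jord}^{[2]}$-algebras that satisfy the two conditions used in the reduction, and Theorem~\ref{thm:doubles} says which prime nondegenerate Jordan algebras have a $\mathrm{Jord}^{[2]}$-algebra as their double.

\section{Conventions and results used}\label{sec:prelim}

\subsection*{Triples}

Triples are over $k$ unless another field is named. A Jordan algebra is regarded as a triple via \eqref{eq:triple}. An \emph{ideal} of a triple $T$ is a subspace $I$ with $\{I,T,T\}+\{T,I,T\}\subseteq I$; then also $\{T,T,I\}\subseteq I$ by \eqref{eq:sym}. For $a,b\in T$ define operators on $T$ by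
\[
D(a,b)\colon x\mapsto\{a,b,x\},\qquad Q(a,b)\colon x\mapsto\{a,x,b\},
\]
and let $M(T)\subseteq\mathrm{End}_k(T)$ be the (not necessarily unital) subalgebra generated by all of them. The subspaces of $T$ invariant under $M(T)$ are the ideals of $T$.

\subsection*{Jordan algebras}

Let $L_a$ be multiplication by $a$ and $U_a=2L_a^2-L_{a^2}$. Then
\[
\{a,b,a\}=U_ab,\qquad \{a,a,a\}=a^3,
\]
and if there is a unit, $\{a,1,b\}=\{a,b,1\}=ab$, $\{1,a,1\}=a$ and $U_a1=a^2$. Powers $a^r$ are unambiguous by power-associativity, see (J1). A Jordan algebra $J$ is
\begin{itemize}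
\item \emph{special} if it embeds in some $R^+$, and \emph{i-special} if it is a homomorphic image of a special one;
\item \emph{nondegenerate} if $U_zJ=0$ implies $z=0$;
\item \emph{prime} if $KL\ne0$ for all nonzero ideals $K,L$ of $J$.
\end{itemize}
A triple is \emph{i-special} if it is a homomorphic image of a subtriple of some $R^+$.

We use the following textbook facts \cite{Jac}.
\begin{itemize}
\item[(J1)] $U_{U_ab}=U_aU_bU_a$. Jordan algebras are power-associative: $a^ra^q=a^{r+q}$. Adjoining a unit to a Jordan algebra gives a Jordan algebra.
\item[(J2)] In a unital Jordan algebra an \emph{inverse} of $a$ is an element $b$ with $ab=1$ and $a^2b=a$. It is unique if it exists, and $a$ is invertible if and only if $U_a$ is.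
\item[(J3)] Let $v$ be invertible with inverse $w$; then $w$ is invertible with inverse $v$. The product $x\cdot_wy=\{x,w,y\}$ is a Jordan product on the same space (an \emph{isotope}), with unit $v$ and with $U$-operators $U_xU_w$. As $U_w$ is invertible, (J2) shows that the isotope has the same invertible elements as the original algebra.
\item[(J4)] The multiplication algebra of a finite-dimensional central simple algebra $A$ over $k$ is $\mathrm{End}_k(A)$. For a unital Jordan algebra this means that the operators $L_a$ generate $\mathrm{End}_k(A)$.
\item[(J5)] Albert algebras remain Albert algebras under extension of the ground field, and over an algebraically closed field the only Albert algebra is the split one. Thus an Albert algebra $B$ over a field $F$ with algebraic closure $\bar F$ satisfies $B\otimes_F\bar F\cong A_{\bar F}$.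
\end{itemize}

Some authors define primeness by the condition $U_KL\neq0$ instead of $KL\neq0$. For nondegenerate algebras, the only ones for which we use the notion, the two definitions agree. Indeed, let $K,L$ be ideals of a Jordan algebra $J$. If $KL=0$, then
\begin{equation}\label{eq:KLK}
\{K,L,K\}=0,
\end{equation}
because for $a,c\in K$ and $b\in L$ the products $ab$, $bc$ and $b(ac)$ vanish; in particular $U_KL=0$. Conversely, let $J$ be nondegenerate and $U_KL=0$, and put $M=K\cap L$. For $x\in M$ and $y\in J$ we have
\[
U_{U_xy}J=U_xU_yU_xJ\subseteq U_xU_yM\subseteq U_xM=0,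
\]
so $U_xy=0$. As this holds for all $y\in J$, we get $x=0$. Thus $M=0$, and $KL\subseteq M=0$.

The two deeper results on which the proof rests are these.
\begin{itemize}
\item[(Z)] (Zelmanov \cite{Zel}; McCrimmon--Zelmanov \cite{McCZ}) A prime nondegenerate Jordan algebra $J$ over $k$ is either i-special or an Albert ring. In the second case the center $Z$ of $J$ is a nonzero domain, $J$ is $Z$-torsion free, and $B=(Z\setminus0)^{-1}J$ is a $27$-dimensional Albert algebra over the field of fractions $F$ of $Z$.

Here $Z$ is a $k$-algebra, so $F\supseteq k$ via $\lambda\mapsto(\lambda z)/z$. By torsion-freeness $J\subseteq B$ as $k$-algebras, and $J$ spans $B$ over $F$.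
\item[(AP)] (Albert--Paige \cite{AP}; it also follows from Glennie's identities \cite{Gle}) The algebra $A$ is not a homomorphic image of a special Jordan algebra; that is, $A$ is not i-special.
\end{itemize}

\section{From identities to triples}\label{sec:operads}

\begin{lemma}\label{lem:operads}
\begin{enumerate}
\item[(a)] If a triple $T$ is a $\mathrm{Jord}^{[2]}$-algebra, then $T$ is a quotient of a subtriple of a Jordan algebra.
\item[(b)] If some triple is not a $\mathrm{Jord}^{[2]}$-algebra, then $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$ is not injective, $\mathrm{JTS}\not\cong\mathrm{Jord}^{[2]}$, and $\mathrm{Jord}^{[2]}$ is not quadratic.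
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $T$ is a quotient of the free $\mathrm{Jord}^{[2]}$-algebra $\bigoplus_n\mathrm{Jord}^{[2]}(n)\otimes_{S_n}T^{\otimes n}$ on the vector space $T$. In characteristic zero taking $S_n$-coinvariants is exact, so the inclusions $\mathrm{Jord}^{[2]}(n)\subseteq\mathrm{Jord}(n)$ embed this algebra into the free Jordan algebra $\bigoplus_n\mathrm{Jord}(n)\otimes_{S_n}T^{\otimes n}$, as a subtriple.

(b) If the map were injective, every triple would be a $\mathrm{Jord}^{[2]}$-algebra. So it is not injective. It is surjective and all components are finite-dimensional, so $\mathrm{JTS}(n)$ and $\mathrm{Jord}^{[2]}(n)$ have different dimensions for some $n$, and there is no abstract isomorphism either. Finally, $\mathrm{JTS}$ is by definition quadratic, and $\mathrm{Jord}^{[2]}$ has the same generators (both are three-dimensional in arity three, and the map is onto) and the same quadratic relations. If $\mathrm{Jord}^{[2]}$ were quadratic, it would be presented by these data and $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$ would be an isomorphism.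
\end{proof}

So Theorem~\ref{thm:main} reduces to its first sentence.

\section{The double of the Albert algebra}\label{sec:double}

We first check that the double \eqref{eq:double} of a Jordan algebra $A'$ is a triple. Axiom \eqref{eq:sym} is clear. In \eqref{eq:jts} take homogeneous elements with signs $i_1,\dots,i_5$. A product of homogeneous elements can be nonzero only if the outer signs agree and the middle sign is opposite, and it then carries the outer sign. For the four terms of \eqref{eq:jts}, in order, this gives the following necessary conditions to be nonzero, where the inner product is considered first: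
\begin{align*}
i_3=i_5=-i_4 &\ \text{ and }\ i_1=i_3=-i_2;\\
i_1=i_3=-i_2 &\ \text{ and }\ i_1=i_5=-i_4;\\
i_2=i_4=-i_1 &\ \text{ and }\ i_3=i_5=-i_2;\\
i_1=i_5=-i_2 &\ \text{ and }\ i_3=i_1=-i_4.
\end{align*}
Each line says $i_1=i_3=i_5=-i_2=-i_4$. If the signs do not satisfy this, all four terms vanish. If they do, all terms lie in $A'e_{i_1}$ and \eqref{eq:jts} is the same axiom for $A'$.

We need three properties of $T(A)$: it has as many multiplication operators as possible, it contains a nonzero element equal to its own cube, and it is not i-special. The last one rests on the following way of recovering a Jordan algebra from a triple by fixing the middle argument.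

\begin{lemma}\label{lem:isospecial}
Let $T$ be an i-special triple, let $e\in T$, and let $V\subseteq T$ be a subspace with $\{V,e,V\}\subseteq V$. Then $V$ with the product $x\cdot y=\{x,e,y\}$ is an i-special Jordan algebra.
\end{lemma}

\begin{proof}
Let $S\subseteq R^+$ be a subtriple and $\pi\colon S\to T$ a surjective homomorphism. Choose $u\in S$ with $\pi(u)=e$ and put $S'=\pi^{-1}(V)$. For $x,y\in S'$ we have $\{x,u,y\}\in S$ and $\pi(\{x,u,y\})=\{\pi(x),e,\pi(y)\}\in V$. So $S'$ is closed under
\[
x\cdot_uy=\{x,u,y\}=\tfrac12(xuy+yux).
\]
This is the Jordan product of the associative product $x*y=xuy$ on $R$; hence $(S',\cdot_u)$ is a special Jordan algebra, and $\pi$ maps it homomorphically onto $V$.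
\end{proof}

\begin{proposition}\label{prop:TA}
Let $T=T(A)$.
\begin{enumerate}
\item[(a)] $M(T)=\mathrm{End}_k(T)$. In particular, $T$ has no ideals except $0$ and $T$.
\item[(b)] The element $c=1e_++1e_-$ satisfies $\{c,c,c\}=c\neq0$.
\item[(c)] $T$ is not i-special.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:double} the operator $D(ae_+,1e_-)$ maps $xe_+$ to $\{a,1,x\}e_+=(ax)e_+$ and kills $Ae_-$; so it acts as $L_a$ on $Ae_+$ and as $0$ on $Ae_-$. By (J4) these operators generate $\mathrm{End}_k(Ae_+)$, extended by zero on $Ae_-$. Exchanging the signs, we obtain $M(T)\supseteq\mathrm{End}_k(Ae_+)\oplus\mathrm{End}_k(Ae_-)$. Moreover $Q(1e_+,1e_+)$ maps $xe_-$ to $\{1,x,1\}e_+=xe_+$ and kills $Ae_+$, and $Q(1e_-,1e_-)$ maps $xe_+$ to $xe_-$ and kills $Ae_-$. Composing these two isomorphisms between the summands with endomorphisms of the summands gives all of $\mathrm{Hom}_k(Ae_\mp,Ae_\pm)$. So $M(T)=\mathrm{End}_k(T)$.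

(b) The only nonzero terms in the expansion of $\{c,c,c\}$ are $\{1e_+,1e_-,1e_+\}=1e_+$ and $\{1e_-,1e_+,1e_-\}=1e_-$.

(c) Put $e=1e_-$ and $V=Ae_+$. Since $\{ae_+,1e_-,be_+\}=\{a,1,b\}e_+=(ab)e_+$, the space $V$ is closed under $x\cdot y=\{x,e,y\}$, and $(V,\cdot)$ is isomorphic to $A$. If $T$ were i-special, so would be $A$ by Lemma~\ref{lem:isospecial}, contradicting (AP).
\end{proof}

\section{A dimension bound}\label{sec:dimension}

Let $B$ be a triple of dimension $d$ over a large field $F\supseteq k$, let $S\subseteq B$ be a $k$-subtriple, and let $T$ be a quotient of $S$ over $k$. We want $\dim_kT\le d$. As noted in the introduction, linear algebra does not give this. What does pass from $B$ to $S$ and to $T$ is the vanishing of $F$-multilinear alternating expressions in $d+1$ arguments. The task is to write such an expression, using only triple products with elements of $S$, that does not vanish on $T$ if $\dim_kT>d$. Here is the smallest case.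

\begin{example}\label{ex:small}
Let $d=1$ and $T=T(k)$, of dimension $2$. In $T(k)$ the operators
\[
w_1=D(e_+,e_-),\qquad w_2=D(e_-,e_+)
\]
are the projections onto $ke_+$ and $ke_-$, and $\{e_+,e_-,e_+\}=e_+$. Suppose $T(k)$ is a quotient of a $k$-subtriple $S$ of a one-dimensional triple $B$ over a field $F\supseteq k$. Lift $e_\pm$ to elements $\hat e_\pm\in S$, let $\hat w_1=D(\hat e_+,\hat e_-)$ and $\hat w_2=D(\hat e_-,\hat e_+)$ on $B$, and put
\[
f(x_1,x_2)=\{\hat w_1x_1,\hat w_2x_2,\hat e_+\}-\{\hat w_1x_2,\hat w_2x_1,\hat e_+\}.
\]
This is an alternating $F$-bilinear map on a one-dimensional space, so $f=0$. But $f(\hat e_+,\hat e_-)\in S$ maps to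
\[
\{w_1e_+,w_2e_-,e_+\}-\{w_1e_-,w_2e_+,e_+\}=\{e_+,e_-,e_+\}-0=e_+\neq0 ,
\]
a contradiction. The operators $w_i$ serve to annihilate all terms of the alternating sum but one.
\end{example}

In general such operators exist as soon as $M(T)=\mathrm{End}_k(T)$. For use in Section~\ref{sec:complements} we allow arbitrary products of triples $B_x$ over possibly different fields.

\begin{lemma}\label{lem:dim}
Let $T\neq0$ be a finite-dimensional triple over $k$ with $M(T)=\mathrm{End}_k(T)$. Suppose $T$ is a quotient of a $k$-subtriple $S$ of a product $\prod_xB_x$, where each $B_x$ is a triple over a field $F_x\supseteq k$ with $\dim_{F_x}B_x\le d$ for an integer $d$ independent of $x$. Then $\dim_kT\le d$.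
\end{lemma}

\begin{proof}
Suppose that $\dim_kT\ge N:=d+1$, and let $t_1,t_2,\dots$ be a basis of $T$.

\emph{A long nonzero product.} Since $M(T)\neq0$, some $D(a,b)$ or $Q(a,b)$ is nonzero, so the span of $\{T,T,T\}$ is nonzero. It is an ideal, and $T$ has no ideals except $0$ and $T$ because $M(T)=\mathrm{End}_k(T)$. Hence $T$ is spanned by $\{T,T,T\}$. Substituting this repeatedly into the first argument, we see that $T$ is spanned by left-normed products of any given odd length. So there are an odd number $2q+1\ge N$ and elements $u_1,\dots,u_{2q+1}\in T$ with
\[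
m(u_1,\dots,u_{2q+1}):=\{\cdots\{\{u_1,u_2,u_3\},u_4,u_5\}\cdots,u_{2q},u_{2q+1}\}\neq0 .
\]

\emph{Selecting operators and lifts.} For $i\le N$ let $w_i\in\mathrm{End}_k(T)=M(T)$ be the map with $w_i(t_j)=\delta_{ij}u_i$ for all $j$. Write $w_i$ as a $k$-linear combination of compositions of operators $D(a,b)$ and $Q(a,b)$ with $a,b\in T$, and replace all these $a,b$ by lifts in $S$. The resulting operator $\hat w_i$ on $\prod_xB_x$ acts componentwise and $F_x$-linearly in each component, preserves $S$, and induces $w_i$ on $T$. Choose lifts $\hat u_i,\hat t_i\in S$ of $u_i,t_i$.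

\emph{The alternating expression.} For $x_1,\dots,x_N\in\prod_xB_x$ put
\[
f(x_1,\dots,x_N)=\sum_{\sigma\in S_N}\operatorname{sgn}(\sigma)\,
m(\hat w_1x_{\sigma(1)},\dots,\hat w_Nx_{\sigma(N)},\hat u_{N+1},\dots,\hat u_{2q+1}).
\]
If two arguments coincide, the terms cancel in pairs. So in each component $f$ is an alternating $F_x$-multilinear map in $N>\dim_{F_x}B_x$ arguments, and $f=0$. On the other hand, $f(\hat t_1,\dots,\hat t_N)\in S$ maps to
\[
\sum_{\sigma\in S_N}\operatorname{sgn}(\sigma)\,m(w_1t_{\sigma(1)},\dots,w_Nt_{\sigma(N)},u_{N+1},\dots,u_{2q+1})
=m(u_1,\dots,u_{2q+1})\neq0,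
\]
because $w_it_{\sigma(i)}=0$ unless $\sigma(i)=i$. This is a contradiction.
\end{proof}

\begin{remark}
It is not enough to assume that $T$ has no ideals except $0$ and $T$. If $K$ is a quadratic extension of $k$, then $T=S=B=K$ with $\{a,b,c\}=abc$ has no proper nonzero ideals and $\dim_KB=1$, but $\dim_kT=2$. Here $M(T)=K\neq\mathrm{End}_k(T)$.
\end{remark}

\section{Reduction to prime nondegenerate Jordan algebras}\label{sec:prime}

By Lemma~\ref{lem:operads}(a), a $\mathrm{Jord}^{[2]}$-algebra is a quotient of a subtriple of some Jordan algebra $J$. To apply (Z) we must make $J$ prime and nondegenerate. The plan is to divide $J$ by a maximal ideal among those invisible in $T$; then every nonzero ideal of $J$ leaves a nonzero trace in $T$, and the conditions on $J$ can be read off from conditions on $T$. For primeness this is direct. For nondegeneracy we need to know that a degenerate $J$ has a nonzero ideal with a property that can be expressed in triples. That ideal is provided by the next lemma, and the property is nilpotency.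

\subsection*{Absolute zero divisors}

\begin{lemma}\label{lem:azd}
Let $J$ be a Jordan algebra, $\hat J=k1\oplus J$, and let $K$ be the span of $\mathcal Z=\{z\in J:U_z\hat J=0\}$. Then $K$ is an ideal of $J$ and every element of $K$ is nilpotent. If $J$ is not nondegenerate, then $K\neq0$.
\end{lemma}

\begin{proof}
\emph{$K$ is an ideal.} Let $z\in\mathcal Z$ and $a\in\hat J$. Then $U_az\in J$, and by (J1) $U_{U_az}\hat J=U_aU_zU_a\hat J=0$; so $U_az\in\mathcal Z$. For $x\in J$ we have
\[
U_{1\pm x}z=\{1\pm x,z,1\pm x\}=z\pm2xz+U_xz,
\]
and therefore $4xz=U_{1+x}z-U_{1-x}z\in K$.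

\emph{Elements of $K$ are nilpotent.} Let $s=z_1+\dots+z_n$ with $z_i\in\mathcal Z$; every element of $K$ has this form, since $\mathcal Z$ is closed under scalars. Each $z_i$ satisfies $z_i^2=U_{z_i}1=0$, but the $z_i$ do not associate with each other, so powers of $s$ are hard to expand. Instead we use that $s$ is nilpotent if the geometric series $\sum t^rs^r$ is a polynomial, and we invert $1-ts$ over polynomials by adding one summand at a time.

Let $E=\hat J[t]$. We claim that $v_m=1-t(z_1+\dots+z_m)$ is invertible in $E$ for $0\le m\le n$. This is clear for $m=0$. Let $m\ge1$, suppose that $v=v_{m-1}$ is invertible, and let $w\in E$ be its inverse. In the isotope $(E,\cdot_w)$, whose unit is $v$, the element $y=tz_m$ has square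
\[
y\cdot_wy=\{y,w,y\}=U_yw=t^2U_{z_m}w=0,
\]
because all coefficients of $w$ lie in $\hat J$. In any unital Jordan algebra $y^2=0$ implies
\[
(1-y)(1+y)=1,\qquad (1-y)^2(1+y)=(1-2y)(1+y)=1-y,
\]
so $1-y$ is invertible with inverse $1+y$. In the isotope, this says that $v-y=v_m$ is invertible. By (J3) it is invertible in $E$.

In $\hat J[[t]]\supseteq E$ put $g=\sum_{r\ge0}t^rs^r$, with $s^0=1$. By power-associativity,
\[
(1-ts)g=1,\qquad (1-ts)^2g=(1-2ts+t^2s^2)g=1-ts .
\]
So $g$ is an inverse of $1-ts=v_n$ in $\hat J[[t]]$. The inverse of $v_n$ in $E$ is another one. By uniqueness (J2), $g\in E$ is a polynomial in $t$, and $s^r=0$ for all large $r$.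

\emph{$K\ne0$ if $J$ is degenerate.} Let $0\neq z\in J$ with $U_zJ=0$. If $z^2=0$, then $U_z1=0$ and $z\in\mathcal Z$. If $z^2\neq0$, then $U_{z^2}=U_{U_z1}=U_zU_z$ kills $J$, and $U_{z^2}1=U_zU_z1=U_zz^2=0$; so $0\ne z^2\in\mathcal Z$.
\end{proof}

\subsection*{The reduction}

Consider the following conditions on a nonzero triple $T$.
\begin{itemize}
\item[(p)] $\{I_1,I_2,I_1\}\neq0$ for all nonzero ideals $I_1,I_2$ of $T$.
\item[(n)] $T$ has no nonzero nil ideal. Here an ideal is \emph{nil} if for each of its elements $x$ the sequence $x_0=x$, $x_{r+1}=\{x_r,x_r,x_r\}$ reaches $0$.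
\end{itemize}
Both hold if $T$ has no ideals except $0$ and $T$ and contains an element $c\neq0$ with $\{c,c,c\}=c$: the only nonzero ideal is then $T$, which contains $c$. By Proposition~\ref{prop:TA} this applies to $T(A)$.

\begin{proposition}\label{prop:prime}
If a nonzero triple $T$ satisfies \textup{(p)} and \textup{(n)} and is a quotient of a subtriple of a Jordan algebra, then $T$ is a quotient of a subtriple of a prime nondegenerate Jordan algebra.
\end{proposition}

\begin{proof}
Let $S\subseteq J$ be a subtriple of a Jordan algebra and $\pi\colon S\to T$ onto with kernel $I$. If $K$ is an ideal of the algebra $J$, then $K\cap S$ is an ideal of the triple $S$, and $\pi(K\cap S)$ is an ideal of $T$ since $\pi$ is onto.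

\emph{Making ideals visible.} The condition $P\cap S\subseteq I$ on an ideal $P$ of $J$ holds for $P=0$ and passes to unions of chains. By Zorn's lemma there is an ideal $P$ maximal with this property. The triple $(S+P)/P\cong S/(S\cap P)$ is a subtriple of $J/P$ and still maps onto $T$, because $S\cap P\subseteq I$. Let $K\supsetneq P$ be an ideal of $J$. By the modular law $(S+P)\cap K=(S\cap K)+P$, so the image of $((S+P)/P)\cap(K/P)$ in $T$ is $\pi(S\cap K)$; and $S\cap K\not\subseteq I$ by maximality of $P$. Replacing $J$ by $J/P$ and $S$ by $(S+P)/P$, we may therefore assume: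
\begin{equation}\label{eq:visible}
\text{for every nonzero ideal $K$ of $J$, $\pi(K\cap S)$ is a nonzero ideal of $T$.}
\end{equation}

\emph{$J$ is prime.} Suppose $K,L$ are nonzero ideals of $J$ with $KL=0$. Then $\{K,L,K\}=0$ by \eqref{eq:KLK}. By \eqref{eq:visible}, $I_1=\pi(K\cap S)$ and $I_2=\pi(L\cap S)$ are nonzero ideals of $T$, and $\{I_1,I_2,I_1\}=0$. This contradicts (p).

\emph{$J$ is nondegenerate.} Otherwise Lemma~\ref{lem:azd} gives a nonzero ideal $K$ of $J$ consisting of nilpotent elements. For $s\in K\cap S$ the sequence $s_0=s$, $s_{r+1}=\{s_r,s_r,s_r\}=s_r^3$ is $s_r=s^{3^r}$, which is eventually zero. Hence $\pi(K\cap S)$ is a nil ideal of $T$. It is nonzero by \eqref{eq:visible}, contradicting (n).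
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Suppose $T=T(A)$ is a $\mathrm{Jord}^{[2]}$-algebra. By Lemma~\ref{lem:operads}(a) it is a quotient of a subtriple of a Jordan algebra. It satisfies (p) and (n), so Proposition~\ref{prop:prime} gives a prime nondegenerate Jordan algebra $J$, a subtriple $S\subseteq J$ and a surjective homomorphism $\pi\colon S\to T$. We apply (Z).

\emph{$J$ is i-special.} Let $\rho\colon J'\to J$ be a surjective homomorphism with $J'\subseteq R^+$ a special Jordan algebra. Then $\rho^{-1}(S)$ is a subtriple of $R^+$ that maps onto $S$ and hence onto $T$. So $T$ is i-special, contradicting Proposition~\ref{prop:TA}(c).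

\emph{$J$ is an Albert ring.} Then $S\subseteq J\subseteq B$, where $B$ is a Jordan algebra, hence a triple, of dimension $27$ over a field $F\supseteq k$. Since $M(T)=\mathrm{End}_k(T)$ by Proposition~\ref{prop:TA}(a), Lemma~\ref{lem:dim} with the single factor $B$ and $d=27$ gives $54=\dim_kT\le27$, a contradiction.

Hence $T(A)$ is a Jordan triple system that is not a $\mathrm{Jord}^{[2]}$-algebra. The remaining assertions follow from Lemma~\ref{lem:operads}(b). \qed

\section{Which triples are \texorpdfstring{$\mathrm{Jord}^{[2]}$}{Jord2}-algebras?}\label{sec:complements}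

\subsection*{Triples satisfying (p) and (n)}

Let $\mathrm{Var}(A)$ be the class of triples over $k$ satisfying all identities of the triple $A$. By Birkhoff's theorem these are the quotients of subtriples of powers of $A$.

\begin{theorem}\label{thm:class}
Let $T\neq0$ be a triple over $k$, of any dimension, satisfying \textup{(p)} and \textup{(n)}. Then $T$ is a $\mathrm{Jord}^{[2]}$-algebra if and only if $T$ is i-special or $T\in\mathrm{Var}(A)$. If moreover $\dim T<\infty$ and $M(T)=\mathrm{End}_k(T)$, the second alternative forces $\dim T\le27$. The bound $27$ is sharp: $A$ itself satisfies all these hypotheses and is a $\mathrm{Jord}^{[2]}$-algebra that is not i-special.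
\end{theorem}

\begin{proof}
\emph{If.} $R^+$ and $A$ are Jordan algebras, and $\mathrm{Jord}^{[2]}$-algebras are closed under subtriples, products and quotients.

\emph{Only if.} By Lemma~\ref{lem:operads}(a) and Proposition~\ref{prop:prime}, $T$ is a quotient of a subtriple $S$ of a prime nondegenerate Jordan algebra $J$. If $J$ is i-special, then so is $T$, by the argument in Section~\ref{sec:proof}. Otherwise (Z) and (J5) give
\[
S\subseteq B\subseteq B\otimes_F\bar F\cong A_{\bar F}=A\otimes_k\bar F .
\]
In characteristic zero all identities follow from multilinear ones, and the multilinear identities of $A$ hold in $A\otimes_k\bar F$. So $S\in\mathrm{Var}(A)$, and its quotient $T$ lies in $\mathrm{Var}(A)$ as well.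

\emph{Bound.} If $T\in\mathrm{Var}(A)$, then $T$ is a quotient of a subtriple of a power of $A$. Lemma~\ref{lem:dim} applies with all $B_x=A$, $F_x=k$ and $d=27$.

\emph{Sharpness.} The operators $D(a,1)=L_a$ generate $\mathrm{End}_k(A)$ by (J4), so $M(A)=\mathrm{End}_k(A)$ and $A$ has no ideals except $0$ and $A$. Since $\{1,1,1\}=1$, conditions (p) and (n) hold. The triple $A$ is a $\mathrm{Jord}^{[2]}$-algebra because $A$ is a Jordan algebra. If the triple $A$ were i-special, Lemma~\ref{lem:isospecial} with $V=A$ and $e=1$, where $\{a,1,b\}=ab$, would show that the Jordan algebra $A$ is i-special, contradicting (AP).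
\end{proof}

\begin{remark}
Condition (p) cannot be dropped from Theorem~\ref{thm:class}. Let $T=A\times C$ with $C=M_6(k)^+$, a Jordan algebra. In $C$ we have
\[
D(a,b)x-D(ba,1)x=\tfrac12[a,b]x,\qquad D(a,b)x-D(ab,1)x=\tfrac12x[b,a].
\]
Commutators generate the associative algebra $M_6(k)$, since $E_{ij}=[E_{ii},E_{ij}]$ and $E_{ii}=E_{ij}E_{ji}$ for $i\neq j$. Hence $M(C)$ contains all left and right multiplications, and $M(C)=\mathrm{End}_k(C)$. Operators $D$ and $Q$ with both arguments in one factor of $T$ kill the other factor, so $M(T)\supseteq M(A)\oplus M(C)=\mathrm{End}_k(A)\oplus\mathrm{End}_k(C)$. Therefore every nonzero ideal of $T$ contains one of the two factors, and with it $(1,0)$ or $(0,1)$, each of which is its own cube. So $T$ satisfies (n); it violates (p), with the two factors as $I_1$ and $I_2$. Now $T$ is a $\mathrm{Jord}^{[2]}$-algebra, being a Jordan algebra. But it is not i-special, since its quotient $A$ is not, and it is not in $\mathrm{Var}(A)$: otherwise its quotient $C$ would be in $\mathrm{Var}(A)$, and Lemma~\ref{lem:dim} would give $36=\dim C\le27$.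
\end{remark}

\subsection*{Doubles}

\begin{theorem}\label{thm:doubles}
Let $A'$ be a prime nondegenerate Jordan algebra over $k$. The triple $T(A')$ is a $\mathrm{Jord}^{[2]}$-algebra if and only if $A'$ is i-special. In particular, for a finite-dimensional central simple Jordan algebra $A'$, the triple $T(A')$ is a $\mathrm{Jord}^{[2]}$-algebra if and only if $A'$ is special, i.e.\ not an Albert algebra.
\end{theorem}

\begin{proof}
\emph{If.} Let $A'$ be a homomorphic image of a special Jordan algebra $A''\subseteq R^+$. As computed in the introduction, $T(R^+)$ is a subtriple of $M_2(R)^+$. Hence so is $T(A'')$, which is therefore a $\mathrm{Jord}^{[2]}$-algebra. The homomorphism $A''\to A'$ induces a surjective homomorphism $T(A'')\to T(A')$, so $T(A')$ is a $\mathrm{Jord}^{[2]}$-algebra as well.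

\emph{Only if.} Suppose that $A'$ is not i-special but $T(A')$ is a $\mathrm{Jord}^{[2]}$-algebra. By (Z), $A'$ is contained in an Albert algebra $B$ over a field $F\supseteq k$ and spans it over $F$. The elements of the kernel of $\mathrm{JTS}\to\mathrm{Jord}^{[2]}$ are multilinear operations that vanish on $T(A')$. By multilinearity they vanish on its $F$-span $T(B)$, and then on $T(B\otimes_F\bar F)\cong T(A_{\bar F})$. The operads $\mathrm{Jord}$ and $\mathrm{JTS}$, and the image $\mathrm{Jord}^{[2]}$ of the latter in the former, are compatible with extension of the ground field, so the kernel over $\bar F$ is spanned by the kernel over $k$. Hence $T(A_{\bar F})$ is a $\mathrm{Jord}^{[2]}$-algebra over $\bar F$. This contradicts Theorem~\ref{thm:main} over the field $\bar F$.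

\emph{The finite-dimensional case.} A finite-dimensional central simple Jordan algebra $A'$ over $k$ is unital. It is prime, because its only nonzero ideal is $A'$ and $1\cdot1=1\neq0$. It is nondegenerate: otherwise the nonzero ideal $K$ of Lemma~\ref{lem:azd} would be all of $A'$, but $1$ is not nilpotent. So the first part applies. By the classical classification (Albert; Jacobson), $A'$ is either special or an Albert algebra. In the first case it is i-special. Suppose it is an Albert algebra and is i-special, the image of a special algebra $J'\subseteq R^+$. Then $A'\otimes_k\bar k\cong A_{\bar k}$ is the image of $J'\otimes_k\bar k\subseteq(R\otimes_k\bar k)^+$, contradicting (AP) over $\bar k$. So for these algebras ``i-special'', ``special'' and ``not Albert'' coincide.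
\end{proof}

\begin{thebibliography}{9}

\bibitem{AP}
Albert and Paige, \emph{On a homomorphism property of certain Jordan algebras}, Trans. AMS \textbf{93} (1959).

\bibitem{DMR}
Vladimir Dotsenko, Martin Markl and Elisabeth Remm, \emph{Veronese powers of operads and pure homotopy algebras}, arXiv:1706.04893 (2017).

\bibitem{Gle}
Glennie, Pacific J. Math. \textbf{16} (1966).

\bibitem{Jac}
Jacobson, \emph{Structure and Representations of Jordan Algebras}.

\bibitem{McCZ}
McCrimmon and Zelmanov, \emph{The structure of strongly prime quadratic Jordan algebras}, Adv. Math. \textbf{69} (1988).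

\bibitem{Zel}
Zelmanov, \emph{On prime Jordan algebras II}, Sib. Math. J. \textbf{24} (1983).

\end{thebibliography}

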